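\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Ladder congruences of the forest automata generated by $\mathrm{AF}$}

\begin{abstract}
Let $\langle\mathrm{AF}\rangle_M$ be the least class of finite forest automata that contains the three-state automaton of the CTL modality AF and is closed under Moore products, quotients and renamings. We prove a conjecture from a paper of Gelle and Ivan: every nontrivial connected member of this class is either subdirectly reducible, or its least nontrivial congruence is a ladder congruence. In fact every minimal non-identity congruence of every connected member is a ladder congruence. The main tool is a lemma about pairs of states that are carried around a closed circuit of translations. We also show that connectedness cannot be dropped, and that the ladder condition alone does not characterize membership in the class.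
\end{abstract}

\section{The question}

\subsection{Forest automata and the class $\langle\mathrm{AF}\rangle_M$}

A \emph{forest} over a finite alphabet $\Sigma$ is a finite sequence of finite ordered unranked trees with nodes labeled in $\Sigma$. A \emph{forest automaton} $A$ over $\Sigma$ consists of a finite monoid $(Q,+,0)$ of states and a map $p\mapsto ap$ from $Q$ to $Q$ for each letter $a\in\Sigma$. It evaluates forests: the empty forest has value $0$, the concatenation of two forests has the sum of their values, and a tree with root label $a$ whose forest of children has value $p$ has value $ap$. We write $A$ also for the set of states. The automaton is \emph{nontrivial} if $|A|>1$, and \emph{connected} if every state is the value of some forest.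

Three operations build new automata.
\begin{itemize}
\item \emph{Moore product.} Let $A$ be over $\Sigma$, let $B$ be over $\Delta$, and let $\alpha:\Sigma\times A\to\Delta$ be a \emph{control function}. Then $A\times_\alpha B$ is the automaton over $\Sigma$ with states $A\times B$, componentwise addition, and $a(p,p')=(ap,\ \alpha(a,ap)\,p')$. So $B$ reads a letter that depends on $a$ and on the \emph{new} state $ap$ of $A$.
\item \emph{Renaming.} If $A$ is over $\Sigma$ and $h:\Delta\to\Sigma$ is a map, the renaming of $A$ along $h$ is the automaton over $\Delta$ with the same states and with action $b\cdot p=h(b)p$.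
\item \emph{Quotient.} A quotient of $A$ is a homomorphic image of a subautomaton, that is, of a submonoid closed under all letter maps.
\end{itemize}

The automaton $\mathrm{AF}$ has alphabet $\{\mathtt 0,\mathtt 1\}$ and states $e,t,f$. Here $e$ is neutral, $t+t=t$, and $t+f=f+t=f+f=f$. The letters act by
\[
\mathtt 1:\ e,t,f\mapsto t,\qquad\qquad \mathtt 0:\ e\mapsto f,\quad t\mapsto t,\quad f\mapsto f .
\]
So the empty forest has value $e$. A nonempty forest has value $t$ if every maximal root-to-leaf path contains a node labeled $\mathtt 1$, and value $f$ otherwise. This is the modality ``on all paths, eventually.'' Let $\langle\mathrm{AF}\rangle_M$ be the least class of finite forest automata that contains $\mathrm{AF}$ and is closed under the three operations.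

Addition in $\mathrm{AF}$ is commutative and idempotent, and the three operations preserve these identities. So every member of $\langle\mathrm{AF}\rangle_M$ is a \emph{semilattice automaton}: its addition is commutative and idempotent. In a semilattice automaton we write $p\le q$ if $p+q=p$. Then $p+q$ is the greatest lower bound of $p$ and $q$: \emph{adding moves down}. The neutral state $0$ is the greatest element. In $\mathrm{AF}$ we have $f<t<e$.

\subsection{Ladder congruences}

A \emph{congruence} of $A$ is an equivalence relation on the states that is compatible with $+$ and with every letter map. A nontrivial automaton is \emph{subdirectly reducible} if the intersection of all its non-identity congruences is the identity. Such an $A$ embeds into the product of its proper quotients $A/\Theta$, so it is assembled from smaller automata. If a nontrivial $A$ is not subdirectly reducible, this intersection is the least non-identity congruence $\Theta$ (also called the least nontrivial congruence), and passing from $A/\Theta$ to $A$ adds a last, indivisible layer. What does this layer look like?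

\begin{definition}\label{def:ladder}
Let $A$ be a semilattice forest automaton. A congruence $\Theta$ of $A$ is a \emph{ladder congruence} if the following hold.
\begin{enumerate}
\item[(i)] Every $\Theta$-class has one or two elements.
\item[(ii)] Let $C=\{p,q\}$ be a two-element class with $p<q$, and let $a$ be a letter. Then either $p$ is not in the image of $a$, or every other class $D$ with $aD=C$ is either a singleton $\{r\}$ with $ar=p$, or a pair $\{r,s\}$ with $r<s$, $ar=p$ and $as=q$.
\end{enumerate}
\end{definition}

The equality $aD=C$ is read in $A/\Theta$, that is, as $aD\subseteq C$. This is the weakest reading of the hypothesis on $D$ and so gives the strongest form of (ii).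

The definition describes a layer that behaves like the pair $f<t$ in $\mathrm{AF}$. The letter $\mathtt 1$ sends every state to the upper element $t$ and misses $f$. The letter $\mathtt 0$ keeps $f$ and $t$ apart and sends the single state $e$ to the lower element. Condition (ii) says that on the classes other than $C$ that it sends into a pair $C$, a letter $a$ behaves in one of these two ways. Either $a$ misses the lower element of $C$, like $\mathtt 1$; or it carries pairs to $C$ rung to rung and sends single states to the lower end of $C$, like $\mathtt 0$.

\begin{example}\label{ex:AF}
$\mathrm{AF}$ is connected. The partition $\{f,t\},\{e\}$ is a congruence. It is the least non-identity one: the letter $\mathtt 0$ takes $(e,t)$ to $(f,t)$, and adding $t$ takes $(e,f)$ to $(t,f)$. It is a ladder congruence: $\mathtt 1$ misses $f$, and $\mathtt 0$ maps the only other class $\{e\}$ to $f$.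
\end{example}

Since members of $\langle\mathrm{AF}\rangle_M$ are built from copies of $\mathrm{AF}$, one may guess that this is the general picture. This is the conjecture posed in \cite{GI}: \emph{every nontrivial connected member of $\langle\mathrm{AF}\rangle_M$ is either subdirectly reducible, or its least nontrivial congruence is a ladder congruence.} It is true, in the following stronger form.

\begin{theorem}\label{thm:main}
Let $A\in\langle\mathrm{AF}\rangle_M$ be connected and let $\Theta$ be a minimal non-identity congruence of $A$. Then $\Theta$ is a ladder congruence.
\end{theorem}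

\begin{corollary}\label{cor:conj}
Every nontrivial connected member of $\langle\mathrm{AF}\rangle_M$ is either subdirectly reducible, or its least non-identity congruence is a ladder congruence.
\end{corollary}

\begin{proof}
If $A$ is not subdirectly reducible, its least non-identity congruence is minimal, and Theorem~\ref{thm:main} applies.
\end{proof}

Minimality is needed: the full relation on $\mathrm{AF}$ has a three-element class.

\subsection{Where the difficulty lies}

Members of the class are quotients of iterated Moore products of copies of $\mathrm{AF}$, which we call cascades. Among the forest values of a cascade, the last coordinate gives a ladder congruence for a simple reason (Proposition~\ref{prop:model}). In a quotient, however, the coordinates are no longer visible. One state has many representatives, and two pairs of states may be linked through unrelated representatives. Two things could go wrong: a class could have one lower and several upper elements, or a letter could fix a pair $p<q$ and collapse another pair to $p$. Apart from an easy case, minimality of $\Theta$ lets us carry any pair of a lower and an upper element in one class to any other such pair by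 translations, so each of these defects would lie on a closed circuit of pairs. The Circuit Lemma (Lemma~\ref{lem:circuit}) excludes both.

\section{Cascades}

\subsection{Normal form}

An \emph{$\mathrm{AF}$-cascade} over $\Sigma$ with $n\ge0$ coordinates has state monoid $\{e,t,f\}^n$ with componentwise addition and control functions $\alpha_k:\Sigma\times\{e,t,f\}^{k-1}\to\{\mathtt 0,\mathtt 1\}$ for $1\le k\le n$. A letter acts by the recursion
\[
(ax)_k=\alpha_k\bigl(a,(ax)_1,\dots,(ax)_{k-1}\bigr)\,x_k ,
\]
where the bit acts on $x_k$ as a letter of $\mathrm{AF}$. We write $x_{<k}$ for the prefix $(x_1,\dots,x_{k-1})$.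

\begin{lemma}\label{lem:normal}
Every member of $\langle\mathrm{AF}\rangle_M$ is a quotient of an $\mathrm{AF}$-cascade.
\end{lemma}

\begin{proof}
$\mathrm{AF}$ is a cascade with $n=1$ and $\alpha_1(a)=a$. So it suffices that the quotients of cascades are closed under the three operations. Quotients of quotients are quotients. The renaming along $h$ of a quotient of a cascade is a quotient of the cascade over the new alphabet with controls $\alpha_k(h(b),\cdot)$.

Let $A=\varphi(S)$, where $S$ is a subautomaton of a cascade over $\Sigma$ with $n$ coordinates and controls $\alpha_k$. Let $B=\psi(T)$, where $T$ is a subautomaton of a cascade over $\Delta$ with $n'$ coordinates and controls $\beta_l$. Consider $A\times_\alpha B$. Take the cascade over $\Sigma$ with $n+n'$ coordinates, with controls $\alpha_k$ for $k\le n$ and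
\[
\alpha_{n+l}\bigl(a,(x,y_{<l})\bigr)=\beta_l\bigl(\alpha(a,\varphi(x)),\,y_{<l}\bigr)\qquad(x\in S,\ 1\le l\le n'),
\]
and arbitrary values for $x\notin S$. In the recursion these controls are evaluated at the new prefix, so for $(x,y)\in S\times T$ we get $a(x,y)=(ax,\delta y)$ with $\delta=\alpha(a,\varphi(ax))=\alpha(a,a\varphi(x))$. So $S\times T$ is a subautomaton, and $\varphi\times\psi$ is a homomorphism from it onto $A\times_\alpha B$.
\end{proof}

\subsection{Forest values}

Fix a cascade with $n\ge1$ coordinates. Let $V$ be the set of values of forests and $V^+$ the set of values of nonempty forests. Write $0=(e,\dots,e)$ for the neutral element. A letter never produces the value $e$ in any coordinate, and $\{t,f\}$ is closed under addition. Hence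
\[
V^+\subseteq\{t,f\}^n,\qquad V=V^+\cup\{0\},\qquad 0\notin V^+,\qquad V^++V\subseteq V^+,\qquad aV\subseteq V^+ .
\]
On $V^+$ the order is componentwise with $f<t$. On $\{t,f\}$ the bit $\mathtt 0$ is the identity and the bit $\mathtt 1$ is constant $t$. Thus, with $\beta=\alpha_k(a,(ax)_{<k})$,
\begin{equation}\label{eq:act}
(ax)_k=\begin{cases}x_k&\text{if }\beta=\mathtt 0\\ t&\text{if }\beta=\mathtt 1\end{cases}\quad(x\in V^+),
\qquad
(a0)_k=\begin{cases}f&\text{if }\beta=\mathtt 0\\ t&\text{if }\beta=\mathtt 1\end{cases}\quad(x=0).
\end{equation}
In particular $x\le ax$ for $x\in V^+$: \emph{on nonempty forests letters move up}. The later arguments play this against the fact that adding moves down.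

\subsection{The model case: the last coordinate}

\begin{proposition}\label{prop:model}
On the automaton $V$ let $x\mathrel{\Lambda}y$ if $x=y$, or if $x,y\in V^+$ agree on all coordinates $<n$. Then $\Lambda$ is a ladder congruence of $V$.
\end{proposition}

\begin{proof}
Letters and additions map $V^+$ into $V^+$. The first $n-1$ coordinates of $ax$ depend only on $a$ and those of $x$, by the recursion, and those of $x+s$ only on $s$ and those of $x$. So $\Lambda$ is a congruence. Its classes are $\{0\}$ and the nonempty sets among $\{(z,f),(z,t)\}\cap V$ with $z\in\{t,f\}^{n-1}$, so (i) holds.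

Let $C=\{p,q\}$ with $p=(z,f)$, $q=(z,t)$, and let $a$ be a letter with $p\in\operatorname{Im}a$. Whenever $a$ sends a state into $C$, the bit used at coordinate $n$ is the same, namely $\beta=\alpha_n(a,z)$. If $\beta=\mathtt 1$, then $a$ could hit only $q$ in $C$, contrary to $p\in\operatorname{Im}a$. So $\beta=\mathtt 0$. Let $D\ne C$ be a class with $aD\subseteq C$. By \eqref{eq:act}, classes $D=\{0\}$ and $D=\{(w,f)\}$ are mapped to $p$, and a pair $D=\{(w,f),(w,t)\}$ is mapped to $(p,q)$ in this order. The remaining possibility $D=\{(w,t)\}$ would give $a(w,t)=q$. But then $w\le z$ because letters move up, so $(w,t)+p=(w+z,f)=(w,f)$ lies in $V$ and hence in $D$, a contradiction.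
\end{proof}

\subsection{A running example}

\begin{example}\label{ex:run}
Let $\Sigma=\{a,c,d\}$ and $n=2$. The first coordinate reads $\mathtt 1$ on $a$ and $\mathtt 0$ on $c$ and $d$. The second coordinate has controls $\alpha_2(a,\cdot)=\mathtt 0$, $\alpha_2(d,\cdot)=\mathtt 1$, $\alpha_2(c,t)=\mathtt 1$, $\alpha_2(c,f)=\alpha_2(c,e)=\mathtt 0$. Put
\[
0=(e,e),\quad p=(t,f),\quad q=(t,t),\quad p'=(f,f),\quad q'=(f,t),\quad r=(e,t).
\]
Direct evaluation gives
\[
\begin{array}{l@{\quad}l@{\qquad}l@{\qquad}l}
a: & 0,p,p'\mapsto p, & r,q,q'\mapsto q, & \\
c: & 0,p'\mapsto p', & r,q'\mapsto q', & p,q\mapsto q,\\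
d: & 0,r,p',q'\mapsto q', & p,q\mapsto q. &
\end{array}
\]
Since $p=a0$, $p'=c0$, $q'=d0$, $q=dp$, we have $V=\{0,p,q,p',q'\}$. The state $r$ is not a forest value and will be used only in Section~\ref{sec:further}. Note that $p+q'=p'$ and $q+q'=q'$. The congruence $\Lambda$ of Proposition~\ref{prop:model} has the classes $\{p<q\}$, $\{p'<q'\}$, $\{0\}$. See Figure~\ref{fig:ladder}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=latex]
\node (pp) at (0,0) {$p'=(f,f)$};
\node (qp) at (0,1.6) {$q'=(f,t)$};
\node (p) at (4,0) {$p=(t,f)$};
\node (q) at (4,1.6) {$q=(t,t)$};
\node (z) at (8,0) {$0=(e,e)$};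
\node (r) at (8,1.6) {$r=(e,t)$};
\draw[thick] (pp)--(qp);
\draw[thick] (p)--(q);
\draw[->] (pp)--(p) node[midway,above] {$a$};
\draw[->] (qp)--(q) node[midway,above] {$a$};
\draw[->] (z)--(p) node[midway,above] {$a$};
\draw[->,dashed] (r)--(q) node[midway,above] {$a$};
\end{tikzpicture}
\caption{Six states of a two-coordinate cascade; vertical lines are the two-element classes, with the larger element on top. The letter $a$ fixes $p$ and $q$, carries the left pair to the right pair, and sends the single state $0$ to the lower element $p$, as a ladder congruence demands. The state $r$ is not the value of a forest; if it is kept as a singleton class, the dashed arrow violates the ladder condition.}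
\label{fig:ladder}
\end{figure}

\section{Working in a quotient}\label{sec:quot}

\subsection{Lifts}

From here to the end of Section~\ref{sec:ii}, $A\in\langle\mathrm{AF}\rangle_M$ is connected and nontrivial; an automaton with a non-identity congruence is nontrivial. By Lemma~\ref{lem:normal}, $A=\varphi(S)$ for a subautomaton $S$ of a cascade. All values of forests in the cascade lie in $S$, so $V\subseteq S$, and $\varphi(V)=A$ because $A$ is connected. \emph{This is the only use of connectedness}: it lets us represent all states by elements of $V$, which except for $0$ have no coordinate equal to $e$. As $|A|>1$, we have $n\ge1$. Put $A^+=\varphi(V^+)$; this is the set of values in $A$ of nonempty forests. Write $0$ also for the neutral state of $A$. Then $A=A^+\cup\{0\}$, where $0\in A^+$ is possible, and letters map $A$ into $A^+$. If $x\in V$ and $\varphi(x)=r$, we say that $x$ \emph{lifts} $r$.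

We shall repeatedly modify lifts as follows: if $x$ lifts $r$, $y$ lifts $s$ and $r\le s$, then $x+y$ lifts $r+s=r$.

\begin{lemma}\label{lem:letters}
Let $a$ be a letter.
\begin{enumerate}
\item[(L1)] $r\le ar$ for $r\in A^+$.
\item[(L2)] $aar=ar$ for $r\in A$.
\item[(L3)] If $r,s\in A^+$ and $r\le s\le ar$, then $as=ar$.
\item[(L4)] If $s\in A^+$ and $s\le a0$, then $as=a0$.
\end{enumerate}
\end{lemma}

\begin{proof}
First we prove the statements in $V$ (with $V^+$ in place of $A^+$). (L1) was noted after \eqref{eq:act}. For the others we compare the $k$-th coordinates of the two sides by induction on $k$. Assuming agreement on coordinates $<k$, both sides use the same bit $\beta$ at $k$.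

(L2): $\beta\beta x_k=\beta x_k$ holds in $\mathrm{AF}$ for both bits, also for $x_k=e$.

(L3): let $x,z\in V^+$ with $x\le z\le ax$. We compare $az$ and $ax$. If $\beta=\mathtt 1$, both have $t$ at $k$. If $\beta=\mathtt 0$, then $(ax)_k=x_k$ forces $z_k=x_k$, so $(az)_k=z_k=(ax)_k$.

(L4): let $z\in V^+$, $z\le a0$. We compare $az$ and $a0$. If $\beta=\mathtt 1$, both have $t$ at $k$. If $\beta=\mathtt 0$, then $(a0)_k=f$ forces $z_k=f$, so $(az)_k=f=(a0)_k$.

(L1) and (L2) pass to $A$ by applying $\varphi$. For (L3) in $A$, take lifts $x',z'\in V^+$ of $r,s$ and put $x=x'+z'$ and $z=z'+ax$. They lift $r+s=r$ and $s+ar=s$. Moreover $x\le z'$ and $x\le ax$, so $x\le z\le ax$, and $az=ax$ in $V$. For (L4) in $A$, take a lift $z'\in V^+$ of $s$. Then $z=z'+a0\le a0$ lifts $s+a0=s$, and $az=a0$ in $V$.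
\end{proof}

\subsection{Translations}

A \emph{step} is a map $x\mapsto ax$ or $x\mapsto x+s$ (with $s\in V$) on $V$. It induces a map on $A$, with $\varphi(s)$ in place of $s$, which we denote by the same symbol. A \emph{translation} is a finite, possibly empty, composition of steps. Since $\varphi(V)=A$, every map $r\mapsto r+u$ of $A$ is induced by a step.

Let $\mathrm{Cg}(r,s)$ be the congruence of $A$ generated by $(r,s)$. By Maltsev's description it is the equivalence closure of $\{(\tau(r),\tau(s)):\tau\text{ a translation}\}$. Indeed, this closure lies in $\mathrm{Cg}(r,s)$, and it is preserved by every step, hence by all letters and, by commutativity and transitivity, by addition. We use it in this form: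
\begin{equation}\label{eq:maltsev}
\begin{minipage}{0.82\linewidth}
if $(u,u')\in\mathrm{Cg}(r,s)$ and $u\ne u'$, there is a translation $\tau$ with $\tau(r)\ne\tau(s)$ and $u\in\{\tau(r),\tau(s)\}$.
\end{minipage}
\end{equation}
To see this, take the first nontrivial link of a chain from $u$ to $u'$.

Letters need not preserve the order. For example, if $n=2$, $\alpha_1(a)=\mathtt 0$, $\alpha_2(a,t)=\mathtt 0$ and $\alpha_2(a,f)=\mathtt 1$, then $(f,f)\le(t,f)$, but $a(f,f)=(f,t)$ and $a(t,f)=(t,f)$ are incomparable. What translations do respect is agreement on a prefix; and once a prefix is fixed, they act on the next coordinate in one of only three ways.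

\begin{lemma}\label{lem:prefix}
Let $\tau$ be a translation.
\begin{enumerate}
\item[(P)] Let $1\le k\le n$ and let $x,y\in V^+$ agree on coordinates $<k$. Then $\tau(x),\tau(y)\in V^+$ agree on coordinates $<k$, and there is $\gamma\in\{\mathrm{id},\mathrm{const}_t,\mathrm{const}_f\}$, depending only on $\tau$, $k$ and the common prefix, with $\tau(x)_k=\gamma(x_k)$ and $\tau(y)_k=\gamma(y_k)$.
\item[(S)] For every $x\in V^+$ there is $N$ with $\tau^{N+1}(x)=\tau^N(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P): For a letter $a$, the prefix $(ax)_{<k}$ and hence the bit at $k$ depend only on $x_{<k}$. By \eqref{eq:act}, $\gamma=\mathrm{id}$ or $\gamma=\mathrm{const}_t$. For $x\mapsto x+s$ we have $\gamma=\mathrm{id}$ if $s=0$ or $s_k=t$, and $\gamma=\mathrm{const}_f$ if $s_k=f$. The three maps are closed under composition, so (P) follows for translations.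

(S): By induction on $k$ the coordinates $<k$ of $\tau^j(x)$ are eventually constant in $j$. From then on coordinate $k$ is updated by one fixed $\gamma$ as in (P), so it is constant after at most one more application.
\end{proof}

\section{Circuits}\label{sec:circuit}

\begin{definition}
A \emph{circuit} of length $m\ge1$ consists of pairs $p_j<q_j$ in $A$ with $q_j\in A^+$, for positions $j\in\mathbb Z_m$, and of steps $\sigma_j$ with $\sigma_j(p_j)=p_{j+1}$ and $\sigma_j(q_j)=q_{j+1}$. The $p_j$ are its lower elements and the $q_j$ its upper elements.
\end{definition}

The steps of a circuit carry lower elements to lower elements and upper elements to upper elements, as long as each element starts at its own position. We ask what happens if an upper element is fed in at a \emph{wrong} position. It need not return to an upper element of the circuit, but it can never arrive at the lower element of the position reached.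

\medskip
\noindent\textbf{The idea in the running example.}
In Example~\ref{ex:run} let $\varphi$ be any homomorphism of $V$ with $\varphi(p)\ne\varphi(q)$. Then
\[
(p,q)\xrightarrow{\ +q'\ }(p',q')\xrightarrow{\ a\ }(p,q)
\]
gives a circuit of length two in $\varphi(V)$. The images at position $1$ are distinct, since $a$ separates them. The natural lifts of the upper elements are $y_0=q=(t,t)$ and $y_1=q'=(f,t)$.

Suppose that $\varphi(q')=\varphi(p)$. Then $v=q'$ is an ``impostor'': it lifts the lower element of position $0$, although its second coordinate is $t$. It differs from $y_0$ in the first coordinate. We \emph{drive} it to position $1$: there $v+q'=q'$ lifts the lower element $\varphi(p')$. But $q'=y_1$ also lifts the upper element, so $\varphi(p')=\varphi(q')$. Applying $a$ we get $\varphi(p)=\varphi(q)$, a contradiction.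

Suppose instead that $\varphi(q)=\varphi(p')$, so $v=q$ is an impostor at position $1$. We \emph{add} $y_1$: the element $v+y_1=q+q'=q'$ lifts $\varphi(p'+q')=\varphi(p')$, and again it equals $y_1$. So the same contradiction arises.

In both cases we made $v$ equal to the lift $y_j$ of the upper element at its position, while $v$ kept lifting the lower element. The first coordinate could be adjusted because some $y_j$ has $f$ there. The second needed no adjustment because every $y_j$ has $t$ there, and so has $v$. The general proof does this one coordinate at a time.

\begin{lemma}[Circuit Lemma]\label{lem:circuit}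
In a circuit there are no $j,l\in\mathbb Z_m$ and $L\ge0$ with
\[
\sigma_{j+L-1}\cdots\sigma_{j+1}\sigma_j(q_l)=p_{j+L}.
\]
\end{lemma}

\begin{proof}
\emph{Compatible lifts of the upper elements.} Let $\tau=\sigma_{m-1}\cdots\sigma_0$ and let $y\in V^+$ lift $q_0$. By (S) there is $N$ with $\tau^{N+1}(y)=\tau^N(y)$. Put $y_0=\tau^N(y)$ and $y_{j+1}=\sigma_j(y_j)$ for $0\le j<m$. Then $y_m=\tau(y_0)=y_0$, so $y_j\in V^+$ is well defined for $j\in\mathbb Z_m$. It lifts $q_j$, since $\tau(q_0)=q_0$.

\emph{The coordinates that stay at $t$.} Let $T=\{k:(y_j)_k=t\text{ for all }j\in\mathbb Z_m\}$. Call $v\in V^+$ \emph{good} if $v_k=t$ for all $k\in T$. Every $y_j$ is good, and the sum of two good elements is good. Each $\sigma_j$ maps good elements to good elements: a letter never changes a coordinate from $t$ to $f$ on $V^+$; and if $\sigma_j$ is $x\mapsto x+s$ and $k\in T$, then $(y_j)_k=(y_{j+1})_k=t$, so $s=0$ or $s_k=t$.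

\emph{The impostor.} Suppose that $\sigma_{j+L-1}\cdots\sigma_j(q_l)=p_{j+L}$. Then $v=\sigma_{j+L-1}\cdots\sigma_j(y_l)$ is a good lift of $p_{j+L}$. From now on let $j$ denote the current position, initially the position reached. We change $v$ and $j$ by two moves, each of which keeps $v$ a good lift of $p_j$:
\begin{itemize}
\item \emph{drive}: $v\mapsto\sigma_j(v)$ and $j\mapsto j+1$. If $v$ agrees with $y_j$ on an initial segment of coordinates, then by (P) the new $v$ agrees with $y_{j+1}=\sigma_j(y_j)$ on the same segment.
\item \emph{add}: $v\mapsto v+y_j$ at the same position. The new element lifts $p_j+q_j=p_j$.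
\end{itemize}
Suppose that $v$ agrees with $y_j$ on coordinates $<k$ but not at $k$. Then $k\notin T$, since both have $t$ in the coordinates from $T$. So there is a position $j'$ with $(y_{j'})_k=f$. Drive $v$ to position $j'$; agreement on coordinates $<k$ is kept. If $v_k=f$, then $v$ and $y_{j'}$ now agree also at $k$. If $v_k=t$, add $y_{j'}$: coordinates $<k$ are unchanged by idempotence, and coordinate $k$ becomes $f$. In both cases $v$ agrees with $y_{j'}$ on all coordinates $\le k$.

Each round lengthens the initial segment of agreement, so after finitely many rounds $v=y_j$ at some position $j$. Hence $p_j=\varphi(v)=\varphi(y_j)=q_j$, contradicting $p_j<q_j$.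
\end{proof}

\section{Pairs in a minimal congruence}\label{sec:pairs}

From now on $\Theta$ is a minimal non-identity congruence of $A$. Thus $\Theta=\mathrm{Cg}(r,s)$ whenever $(r,s)\in\Theta$ and $r\ne s$. To form circuits we must carry ordered pairs of $\Theta$ to each other, without interchanging lower and upper elements. As translations need not preserve the order, we single out pairs on which they do, unless they collapse the pair.

For $0\le i\le n$ call $r,s\in A^+$ \emph{$i$-close} if they have lifts $x,y\in V^+$ with $x_k=y_k$ for all $k\le i$. Any two elements of $A^+$ are $0$-close, and $n$-close elements are equal. The relation is reflexive and symmetric, but it is not claimed to be transitive; the proofs below therefore construct suitable lifts each time.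

\subsection{Case I: no two distinct elements of $A^+$ are $\Theta$-related}

Since $\Theta$ is not the identity, it contains a pair of distinct states, and one of them is outside $A^+$. So $0\notin A^+$, and some $u\in A^+$ is related to $0$. This $u$ is unique, since two such elements would be $\Theta$-related. Hence $C=\{u,0\}$ is the only nontrivial class, and $u<0$; here $u$ is the lower element. Let $D=\{r\}$ be another class and let $a$ be a letter with $ar\in C$. Since $ar\in A^+$ and $0\notin A^+$, we get $ar=u$. So $\Theta$ is a ladder congruence.

\subsection{Case II: some distinct elements of $A^+$ are $\Theta$-related}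

Until the end of Section~\ref{sec:ii} we are in this case. Let $i\in\{1,\dots,n\}$ be the largest index such that some two distinct $\Theta$-related elements of $A^+$ are $(i-1)$-close. By the choice of $i$ if $i<n$, and because $n$-close elements are equal if $i=n$,
\begin{equation}\label{eq:star}
(r,s)\in\Theta\ \text{ and }\ r,s\ \text{are $i$-close}\quad\Longrightarrow\quad r=s .
\end{equation}
Write $r\lhd s$ if $r\ne s$, $(r,s)\in\Theta$, and $r,s$ have lifts $x,y\in V^+$ that agree on coordinates $<i$ and satisfy $x_i=f$, $y_i=t$. Then $(x,y)$ is called a \emph{witness} of $r\lhd s$. Two distinct $\Theta$-related elements that are $(i-1)$-close have lifts in $V^+$ that agree on coordinates $<i$. By \eqref{eq:star} these lifts differ at $i$, so the two elements form a $\lhd$-pair in one of the two orders. Hence there is at least one pair $r_0\lhd s_0$.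

\begin{lemma}\label{lem:lhd}
\begin{enumerate}
\item[(a)] If $r\lhd s$, then $r<s$.
\item[(b)] If $r\lhd s$ and $\tau$ is a translation, then $\tau(r)=\tau(s)$ or $\tau(r)\lhd\tau(s)$.
\item[(c)] There are no $r\lhd s\lhd u$.
\item[(d)] If $r\lhd s$ and $r'\lhd s$, then $r=r'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(x,y)$ be a witness. Then $x+y$ agrees with $x$ on coordinates $\le i$, so $r+s$ and $r$ are $i$-close. Also $r+s\mathrel\Theta r+r=r$. By \eqref{eq:star}, $r+s=r$, and $r\ne s$.

(b) Let $(x,y)$ be a witness and suppose $\tau(r)\ne\tau(s)$. The lifts $\tau(x),\tau(y)$ of these $\Theta$-related elements agree on coordinates $<i$ by (P), so by \eqref{eq:star} they differ at $i$. So the map $\gamma$ of (P) for $k=i$ is not constant. Hence $\gamma=\mathrm{id}$, and $(\tau(x),\tau(y))$ is a witness of $\tau(r)\lhd\tau(s)$.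

(c) Let $(x,y)$ and $(x',y')$ be witnesses of $r\lhd s$ and $s\lhd u$. Then $y+x'$ lifts $s$, and $x+x'$ lifts $r+s=r$. These lifts agree on coordinates $<i$, and both have $f$ at $i$ because $x'_i=f$. By \eqref{eq:star}, $r=s$, a contradiction.

(d) Let $(x,y)$ and $(x',y')$ be witnesses of $r\lhd s$ and $r'\lhd s$. Then $x+y'$ lifts $r+s=r$, and $x'+y$ lifts $r'+s=r'$. On coordinates $k<i$ both equal $y_k+y'_k$, and at $i$ both are $f$. Since $r\mathrel\Theta s\mathrel\Theta r'$, \eqref{eq:star} gives $r=r'$.
\end{proof}

Call a state \emph{lower} (\emph{upper}) if it is the left (right) member of some $\lhd$-pair. By (c), no state is both.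

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(e)] Every $\Theta$-class with more than one element has the form $\{p,q_1,\dots,q_k\}$ with $k\ge1$, where $p\lhd q_j$ for all $j$. It is contained in $A^+$.
\item[(f)] If $r\lhd s$ and $p\lhd q$, there is a translation $\tau$ with $\tau(r)=p$ and $\tau(s)=q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(e) By minimality $\Theta=\mathrm{Cg}(r_0,s_0)$ is the equivalence closure of pairs $(\tau(r_0),\tau(s_0))$, which are trivial or $\lhd$-pairs by (b). Also $\lhd\subseteq\Theta$. So the $\Theta$-classes are the connected components of the graph whose edges are the $\lhd$-pairs. By (c) every edge joins a lower to an upper state, and by (d) every upper state lies on exactly one edge. So each component with an edge consists of one lower state and the upper states joined to it. Members of $\lhd$-pairs have lifts in $V^+$.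

(f) By minimality $(q,p)\in\mathrm{Cg}(r,s)$, and $q\ne p$. By \eqref{eq:maltsev} there is $\tau$ with $\tau(r)\ne\tau(s)$ and $q\in\{\tau(r),\tau(s)\}$. By (b), $\tau(r)\lhd\tau(s)$. Since $q$ is upper it is not lower, so $q=\tau(s)$. Now (d) gives $\tau(r)=p$.
\end{proof}

\noindent\textbf{Circuits from translations.} Suppose that translations carry a $\lhd$-pair to a $\lhd$-pair, this one to a further one, and finally back to the first. Split the translations into steps. All intermediate images of the pair are distinct, since the final ones are. By (b) they are $\lhd$-pairs, and by (a) they satisfy $p_j<q_j$. Their members lie in $A^+$. So we obtain a circuit, provided that there is at least one step.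

\section{Classes have at most two elements}\label{sec:i}

Suppose that $p\lhd q_1$ and $p\lhd q_2$ with $q_1\ne q_2$. We look for a circuit on which $q_1$ is carried to $p$. By minimality $\Theta=\mathrm{Cg}(q_1,q_2)$, and it contains $(p,q_1)$ with $p\ne q_1$. By \eqref{eq:maltsev} there is a translation $\tau$ with $\{\tau(q_1),\tau(q_2)\}=\{p,u\}$ and $u\ne p$. Exchanging $q_1$ and $q_2$ if necessary, we may assume $\tau(q_1)=p$ and $\tau(q_2)=u$. Since $u\mathrel\Theta p$ and $p$ is lower, (e) gives $p\lhd u$.

Next, $\tau(p)=p$. Indeed, by (b) applied to $p\lhd q_1$, either $\tau(p)=\tau(q_1)=p$, or $\tau(p)\lhd\tau(q_1)=p$. The latter is impossible because $p$ is lower and so not upper.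

By (f) there are translations $\tau'$ and $\tau''$ with $\tau'(p)=p$, $\tau'(u)=q_1$ and $\tau''(p)=p$, $\tau''(q_1)=q_2$. So
\[
(p,q_2)\xrightarrow{\ \tau\ }(p,u)\xrightarrow{\ \tau'\ }(p,q_1)\xrightarrow{\ \tau''\ }(p,q_2)
\]
gives a circuit; $\tau$ has at least one step, because $\tau(q_1)=p\ne q_1$. The state $q_1$ is an upper element of it. Feed $q_1$ in at the start, that is, at the position of $(p,q_2)$. The steps of $\tau$ take it to $p$, which is the lower element of the position reached. This contradicts Lemma~\ref{lem:circuit}.

Hence (i) of Definition~\ref{def:ladder} holds. By (e) and (a) every two-element class $\{p<q\}$ satisfies $p\lhd q$.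

\section{The letters}\label{sec:ii}

We verify (ii). Let $C=\{p<q\}$ be a class and $a$ a letter with $p\in\operatorname{Im}a$. By (L2), $ap=p$. By (e), $p,q\in A^+$. By (L1), $q\le aq$, and $aq\mathrel\Theta ap=p$, so $aq\in C$ and
\begin{equation}\label{eq:fix}
ap=p,\qquad aq=q .
\end{equation}
Let $D\ne C$ be a class with $aD\subseteq C$. The next step is the analog of the argument that excluded $D=\{(w,t)\}$ in Proposition~\ref{prop:model}.

\medskip
\noindent\textbf{Claim.} \emph{If $D$ has a least element $r$ and $r\in A^+$, then $ar\ne q$.} Suppose $ar=q$. By (L1), $r\le q$. So $r+p\mathrel\Theta r+q=r$, hence $r+p\in D$. As $r$ is least in $D$ and $r+p\le r$, we get $r+p=r$. Thus $r\le p\le q=ar$, and (L3) gives $ap=ar=q$, contradicting \eqref{eq:fix}.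

\medskip
\noindent\emph{$D=\{r\}$ with $r\in A^+$.} The claim gives $ar=p$.

\medskip
\noindent\emph{$D=\{r\}$ with $r\notin A^+$.} Then $r=0$. If $a0=q$, then $p\le a0$ and $p\in A^+$, so (L4) gives $ap=a0=q$, contradicting \eqref{eq:fix}. So $a0=p$.

\medskip
\noindent\emph{$D$ has two elements.} By Section~\ref{sec:i}, $D=\{r,s\}$ with $r<s$ and $r\lhd s$. By (b), $ar\lhd as$ or $ar=as$. In the first case $ar=p$ and $as=q$, as required. In the second case $ar=as=q$ is excluded by the claim, since $r\in A^+$ by (e). So suppose $ar=as=p$. Now the letter $a$ fixes the pair $(p,q)$ and collapses the pair $(r,s)$ to $p$. By (f) there are translations $\tau,\tau'$ that carry $(p,q)$ to $(r,s)$ and $(r,s)$ to $(p,q)$. So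
\[
(p,q)\xrightarrow{\ a\ }(p,q)\xrightarrow{\ \tau\ }(r,s)\xrightarrow{\ \tau'\ }(p,q)
\]
gives a circuit with $s$ among its upper elements. Feed $s$ in at the start: $as=p$ is the lower element of the next position. This contradicts Lemma~\ref{lem:circuit}.

\medskip
So (ii) holds in Case II. Case I was settled in Section~\ref{sec:pairs}, and Theorem~\ref{thm:main} is proved. \hfill$\square$

\section{Further structure and sharpness}\label{sec:further}

In this section, too, translations of a forest automaton are the finite compositions of its steps, and the steps are the letter maps and the maps $x\mapsto x+s$ for states $s$. For connected members of $\langle\mathrm{AF}\rangle_M$ these are the translations of Section~\ref{sec:quot}, viewed on $A$.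

\subsection{All prime quotients of the congruence lattice}

\begin{corollary}
Let $A\in\langle\mathrm{AF}\rangle_M$ be connected, and let $\Psi$ cover $\Phi$ in the congruence lattice of $A$. Then $\Psi/\Phi$ is a ladder congruence of $A/\Phi$. In particular, each $\Psi$-class is a union of at most two $\Phi$-classes.
\end{corollary}

\begin{proof}
$A/\Phi$ is a connected member of $\langle\mathrm{AF}\rangle_M$. Its congruences correspond to the congruences of $A$ that contain $\Phi$, so $\Psi/\Phi$ is a minimal non-identity congruence. Apply Theorem~\ref{thm:main}.
\end{proof}

\subsection{What the proof shows about $\Theta$}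

\begin{proposition}
Let $A\in\langle\mathrm{AF}\rangle_M$ be connected and let $\Theta$ be a minimal non-identity congruence. Then one of the following holds.
\begin{enumerate}
\item[(I)] $0$ is the value of the empty forest only, and $\Theta$ has a single nontrivial class $\{u,0\}$. Moreover $u+x=x$ for all $x\ne0$, and $au=a0$ for every letter $a$.
\item[(II)] Every translation maps each two-element class $\{p<q\}$ either to one element or, preserving the order, onto a two-element class. Any two-element class is mapped onto any other by some translation. Let $\{p<q\}$ be a two-element class and $a$ a letter. If $p\in\operatorname{Im}a$, then $ap=p$ and $aq=q$, and no two-element class is collapsed by $a$ to an element of $\{p,q\}$. If $p\notin\operatorname{Im}a$, every class $D$ with $aD\subseteq\{p,q\}$ is mapped constantly to $q$.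
\end{enumerate}
\end{proposition}

\begin{proof}
In Case I of Section~\ref{sec:pairs} we saw that $0\notin A^+$ and that $\{u,0\}$ is the only nontrivial class. For $x\ne0$ the elements $u+x$ and $0+x=x$ are $\Theta$-related and lie in $A^+$, so they are equal. The same applies to $au$ and $a0$. In Case II the first two statements are (b) and (f), since the two-element classes are exactly the sets $\{p,q\}$ with $p\lhd q$. The statements for $p\in\operatorname{Im}a$ are \eqref{eq:fix} and the last part of Section~\ref{sec:ii}. The last statement is immediate.
\end{proof}

\subsection{Connectedness cannot be dropped}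

\begin{proposition}
There is a nontrivial member of $\langle\mathrm{AF}\rangle_M$, not connected, that is not subdirectly reducible and whose least non-identity congruence is not a ladder congruence.
\end{proposition}

\begin{proof}
Take the states $S=\{0,p,q,p',q',r\}$ of Example~\ref{ex:run}. The cascade there is the Moore product of a renaming of $\mathrm{AF}$ with $\mathrm{AF}$. By the table the letters map $S$ into $S$. Also $S$ is closed under addition: $\{p,q,p',q'\}=\{t,f\}^2$ is closed, and $r+x=x$ for $x$ in this set, because $r=(e,t)$. So $S$ is a subautomaton and belongs to $\langle\mathrm{AF}\rangle_M$. It is not connected, since $r$ is not a forest value.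

\emph{The congruence $\mathrm{Cg}(p,q)$} of $S$ has the classes $\{p,q\},\{p',q'\},\{r\},\{0\}$. Indeed, the images of $(p,q)$ under the steps of $S$ (omitting $+0$) are
\[
a:(p,q),\quad c,d:(q,q),\quad +r,+q:(p,q),\quad +p:(p,p),\quad +q':(p',q'),\quad +p':(p',p'),
\]
and those of $(p',q')$ are
\[
a:(p,q),\quad c:(p',q'),\quad d:(q',q'),\quad +r,+q,+q':(p',q'),\quad +p,+p':(p',p').
\]

\emph{It is the least non-identity congruence}, because every pair of distinct states generates $(p,q)$, up to order, by the following steps:
\begin{itemize}
\item $(q',p')\xrightarrow{a}(q,p)$; $(q,p')\xrightarrow{+q'}(q',p')$; $(p,p')\xrightarrow{c}(q,p')$; $(q,q')\xrightarrow{+p}(p,p')$; $(p,q')\xrightarrow{+p}(p,p')$;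
\item $(r,q)\xrightarrow{c}(q',q)$; $(r,p)\xrightarrow{+q}(q,p)$; $(r,q')\xrightarrow{+q}(q,q')$; $(r,p')\xrightarrow{+q}(q,p')$;
\item $(0,r)\xrightarrow{a}(p,q)$; $(0,q)\xrightarrow{+r}(r,q)$; $(0,p)\xrightarrow{+r}(r,p)$; $(0,q')\xrightarrow{+q}(q,q')$; $(0,p')\xrightarrow{+q}(q,p')$.
\end{itemize}
In particular $S$ is not subdirectly reducible.

\emph{It is not a ladder congruence}: $p=a0\in\operatorname{Im}a$, but the singleton class $\{r\}$ has $ar=q$.
\end{proof}

The proof of Theorem~\ref{thm:main} breaks down at (L1). The state $r=(e,t)$ has a coordinate $e$ without being $0$, and $ar=q<r$: the letter moves it down.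

\subsection{The ladder condition is not sufficient}

\begin{proposition}
There is a connected semilattice automaton outside $\langle\mathrm{AF}\rangle_M$ whose least non-identity congruence is a ladder congruence with a quotient in $\langle\mathrm{AF}\rangle_M$.
\end{proposition}

\begin{proof}
Let $\mathrm{EF}$ have a neutral state $q$ and a state $p$ with $p+p=p$, over $\{\mathtt 0,\mathtt 1\}$, where $\mathtt 1$ is constant $p$ and $\mathtt 0$ is the identity. It is a connected semilattice automaton with $p<q$. Its only non-identity congruence is the full relation. This is a ladder congruence, since there is no other class in (ii). The quotient is trivial, hence a quotient of $\mathrm{AF}$. Suppose $\mathrm{EF}\in\langle\mathrm{AF}\rangle_M$. As $\mathrm{EF}$ is connected and nontrivial, Lemma~\ref{lem:letters} applies to $A=\mathrm{EF}$. The state $q$ is the value of the one-node tree labeled $\mathtt 0$, so $q\in A^+$. By (L1), $q\le\mathtt 1q=p$, which is false.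
\end{proof}

So the ladder condition is necessary but by itself not sufficient for membership. We do not claim a full characterization of $\langle\mathrm{AF}\rangle_M$.

\begin{thebibliography}{1}
\bibitem{GI} Kitti Gelle and Szabolcs Ivan, \emph{Algebraic Characterization of Forest Logics}, arXiv:1506.03843 (2015).
\end{thebibliography}

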